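\title{An embedded point at a node and the Behrend function of the Hilbert scheme of a Calabi--Yau threefold}

\begin{abstract}
Let $C$ be a proper Cohen--Macaulay curve in a quasi-projective Calabi--Yau threefold $Y$, with locally toric singularities on $C_{\mathrm{red}}$, and let $\operatorname{Hilb}^n(Y,C)$ be the set of subschemes obtained from $C$ by adding $n$ isolated or embedded points. Bryan and Kool conjectured that the Euler characteristic of $\operatorname{Hilb}^n(Y,C)$, weighted by the Behrend function $\nu$ of $\operatorname{Hilb}(Y)$, equals $(-1)^n\nu([C])$ times the unweighted one. We show that this fails for $n=1$ and $C$ a union of two smooth rational curves meeting in a node. For $n=1$ we prove that $\nu(Z)=-\nu([C])$ whenever the added point lies off $C$ or $Z$ lies locally on a smooth surface. On a reduced nodal curve this leaves one subscheme $Z_p$ for each node $p$. For a family of threefolds indexed by a polynomial $\varphi$ we identify the Hilbert scheme at $Z_p$ with the critical locus of $\Phi(\alpha\beta-\kappa\gamma)$, where $\Phi'=\varphi$.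 It follows that $\nu(Z_p)=1$ for every $\varphi$, while $\nu([C])$ is the order of vanishing of $\varphi$ at $0$ when $\varphi\neq0$.
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

We work over $\mathbb C$, and points of a scheme are closed points.

\subsection{Weighted Euler characteristics}

Let $e(X)$ be the topological Euler characteristic of a complex variety $X$. It is additive, $e(X)=e(X')+e(X\setminus X')$ for $X'\subset X$ closed, so it extends to constructible sets. For a constructible function $f$ on a constructible set $A$ put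
\[
\int_A f\,de=\sum_{k\in\mathbb Z}k\,e\bigl(f^{-1}(k)\cap A\bigr),
\]
so that $\int_A de=e(A)$. For a morphism $h\colon W\to X$ of schemes of finite type one has $e(W)=\int_X e(h^{-1}(x))\,de$. In particular $e(W)=e(h(W))$ if $h$ is injective on points.

A scheme $X$ locally of finite type carries a canonical constructible function $\nu_X\colon X\to\mathbb Z$, the Behrend function \cite{Behrend}. To define it, embed $X$ locally in a smooth variety, let $\pi\colon N\to X$ be the normal cone, and form the cycle $\sum_{N'}(-1)^{\dim\pi(N')}\operatorname{mult}(N')\,[\pi(N')]$ over the irreducible components $N'$ of $N$; then $\nu_X$ is the local Euler obstruction of this cycle. We use only the following three properties.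
\begin{itemize}
\item[($\nu$1)] If $g\colon X\to X'$ is smooth of relative dimension $d$, then $\nu_X=(-1)^dg^*\nu_{X'}$ \cite[Prop.~1.5]{Behrend}. In particular $\nu$ is \'etale-local, and $\nu_X(P)=(-1)^{\dim_PX}$ at a smooth point $P$.
\item[($\nu$2)] Let $f$ be a regular function on a smooth variety $V$ and let $X=\operatorname{Crit}(f)$ be the zero scheme of $df$. Then $\nu_X(P)=(-1)^{\dim V}\bigl(1-e(F_P)\bigr)$, where $F_P$ is the Milnor fiber of $f$ at $P$ (see \cite{Behrend}, using Parusi\'nski--Pragacz). Here $F_P$ is the set of points $w$ with $f(w)=f(P)+\eta$ in the ball of radius $\rho$ about $P$ in local analytic coordinates, for $0<|\eta|\ll\rho\ll1$.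
\item[($\nu$3)] The value $\nu_X(P)$ depends only on the $\mathbb C$-algebra $\widehat{\mathcal O}_{X,P}$. Indeed, points of schemes of finite type with isomorphic complete local rings have a common \'etale neighborhood \cite[Cor.~2.6]{Artin}, and ($\nu$1) applies.
\end{itemize}
Thus $\nu$ sees the scheme structure, which $e$ ignores. If $X$ is smooth and connected, then $\int_X\nu\,de=(-1)^{\dim X}e(X)$. If $X=\operatorname{Spec}\mathbb C[t]/(t^\mu)=\operatorname{Crit}(t^{\mu+1})$, the Milnor fiber consists of $\mu+1$ points, and $\nu=-(1-(\mu+1))=\mu$ counts the point with its multiplicity.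

\subsection{The conjecture}

A Calabi--Yau threefold is a smooth threefold with trivial canonical bundle. Let $Y$ be a quasi-projective Calabi--Yau threefold, $\operatorname{Hilb}(Y)$ the Hilbert scheme of proper subschemes of $Y$, and $\nu$ its Behrend function. Let $C\subset Y$ be a Cohen--Macaulay curve with proper support, not necessarily reduced. For $n\ge0$ put
\[
\operatorname{Hilb}^n(Y,C)=\{Z\subset Y:\ C\subset Z \text{ and } I_C/I_Z \text{ has finite length } n\}\subset\operatorname{Hilb}(Y).
\]
Its elements are obtained from the fixed curve $C$ by adding $n$ points, which may be isolated or embedded. We say that $C_{\mathrm{red}}$ has \emph{locally toric singularities} if at each point $p\in C_{\mathrm{red}}$ there is an isomorphism $\widehat{\mathcal O}_{Y,p}\cong\mathbb C[[x_1,x_2,x_3]]$ under which the ideal of $C_{\mathrm{red}}$ becomes $(x_1,x_2)$, $(x_1,x_2x_3)$ or $(x_1x_2,x_2x_3,x_1x_3)$. These are a smooth point, a \emph{node}, and the union of the three coordinate axes.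

\medskip
\noindent\textbf{Conjecture} (Bryan--Kool \cite{BK}). \emph{If $C_{\mathrm{red}}$ has locally toric singularities, then for all $n\geq0$}
\begin{equation}\label{eq:conj}
\int_{\operatorname{Hilb}^n(Y,C)}\nu\,de=(-1)^n\,\nu([C])\,e\bigl(\operatorname{Hilb}^n(Y,C)\bigr).
\end{equation}

The left side depends on the singularities of $\operatorname{Hilb}(Y)$ along all of $\operatorname{Hilb}^n(Y,C)$. The formula would reduce it to one local invariant and a topological Euler characteristic. For $n=0$ there is nothing to prove. The sign comes from the simplest elements of $\operatorname{Hilb}^n(Y,C)$: if $Z$ is the disjoint union of $C$ and $n$ distinct points, then $C$ and the points deform independently, the complete local ring at $Z$ is a power series ring in $3n$ variables over the complete local ring at $C$, and $\nu(Z)=(-1)^{3n}\nu([C])$. One may hope that $\nu=(-1)^n\nu([C])$ persists when the points move onto the curve, at every $Z$ or at least on average. We show that for $n=1$ and a reduced nodal curve it persists at every $Z$ except possibly one for each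 node, and that this exception breaks \eqref{eq:conj}.

\subsection{Results}

For a polynomial $\varphi\in s\,\mathbb C[s]$, possibly zero, let
\[
Y_\varphi\subset\mathbb A^4_{x,y,z,s}\times\mathbb P^1_{[a_0:a_1]}\times\mathbb P^1_{[b_0:b_1]}
\]
be the closed subscheme defined by
\begin{equation}\label{eq:Y}
x\,a_0=z\,a_1,\qquad a_1b_1=s\,a_0b_0,\qquad y\,b_0=(z-\varphi(s))\,b_1 ,
\end{equation}
and let $C$ be the fiber of $Y_\varphi\to\mathbb A^4$ over the origin. The threefold $Y_\varphi$ lies over the hypersurface $xy=sz(z-\varphi(s))$, and $C=C_1\cup C_2$ consists of two projective lines meeting in one point $p$ (Section~\ref{sec:geometry}).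

\begin{theorem}\label{thm:counter}
Let $\varphi=s$ and $Y=Y_\varphi$. Then $Y$ is a quasi-projective Calabi--Yau threefold and $C$ is a proper reduced nodal curve. One has $\nu([C])=1$, $e(\operatorname{Hilb}^1(Y,C))=6$, and
\[
\int_{\operatorname{Hilb}^1(Y,C)}\nu\,de=-4\neq-6=(-1)^1\nu([C])\,e\bigl(\operatorname{Hilb}^1(Y,C)\bigr).
\]
Hence the conjecture is false.
\end{theorem}

The next theorem says what is true for $n=1$ and locates the possible failure. Write $\mathfrak m_p$ for the ideal of a point $p$ and $\mathbb C_p=\mathcal O_Y/\mathfrak m_p$. For $p\in Z$, the condition $I_{Z,p}\not\subset\mathfrak m_p^2$ says that $Z$ lies, near $p$, on a surface that is smooth at $p$.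

\begin{theorem}\label{thm:n1}
Let $Y$ be a smooth quasi-projective threefold and $C\subset Y$ a Cohen--Macaulay curve with proper support. Let $Z\in\operatorname{Hilb}^1(Y,C)$ with $I_C/I_Z\cong\mathbb C_p$, and suppose that $p\notin C$ or $I_{Z,p}\not\subset\mathfrak m_p^2$. Then
\[
\widehat{\mathcal O}_{\operatorname{Hilb}(Y),Z}\cong\widehat{\mathcal O}_{\operatorname{Hilb}(Y),C}[[w_1,w_2,w_3]],
\]
so $\nu(Z)=-\nu([C])$. Consequently, if $C$ is reduced with at most nodes, then
\begin{equation}\label{eq:defect}
\int_{\operatorname{Hilb}^1(Y,C)}\nu\,de=-\nu([C])\,e\bigl(\operatorname{Hilb}^1(Y,C)\bigr)+\sum_{p\ \mathrm{node}}\bigl(\nu(Z_p)+\nu([C])\bigr),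
\end{equation}
where $Z_p$ is the subscheme with ideal $I_{Z_p}=I_C\cap\mathfrak m_p^2$.
\end{theorem}

In particular the case $n=1$ of \eqref{eq:conj} holds for smooth $C$, and for reduced nodal $C$ everything depends on the numbers $\nu(Z_p)$. The last theorem computes them for $Y_\varphi$.

\begin{theorem}\label{thm:family}
Let $C\subset Y_\varphi$ be as above, with node $p$, and let $q=\alpha\beta-\kappa\gamma$. Then
\begin{align*}
\widehat{\mathcal O}_{\operatorname{Hilb}(Y_\varphi),C}&\cong\mathbb C[[t]]/(\varphi(t)),\\
\widehat{\mathcal O}_{\operatorname{Hilb}(Y_\varphi),Z_p}&\cong\mathbb C[[\kappa,\alpha,\beta,\gamma]]\big/\bigl(\varphi(q)\cdot(\kappa,\alpha,\beta,\gamma)\bigr).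
\end{align*}
If $\varphi\neq0$ vanishes to order $\mu\ge1$ at $0$, then $\nu([C])=\mu$, $\nu(Z_p)=1$ and $\int_{\operatorname{Hilb}^1(Y_\varphi,C)}\nu\,de=1-5\mu$, whereas \eqref{eq:conj} predicts $-6\mu$. If $\varphi=0$, then $\nu([C])=-1$, $\nu(Z_p)=1$, and the case $n=1$ of \eqref{eq:conj} holds. So within this family the case $n=1$ of \eqref{eq:conj} holds if and only if $\varphi=0$.
\end{theorem}

Theorem~\ref{thm:counter} is the case $\varphi=s$, $\mu=1$. There the failure is concentrated at the single point $Z_p$, where $\operatorname{Hilb}(Y)$ is \'etale-locally $\operatorname{Crit}(q^2)\subset\mathbb A^4$.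

Section~\ref{sec:idea} explains the mechanism in one affine chart. Section~\ref{sec:tools} collects the algebra over Artin rings, Section~\ref{sec:surface} proves Theorem~\ref{thm:n1}, and Sections~\ref{sec:geometry}--\ref{sec:milnor} prove Theorems~\ref{thm:counter} and~\ref{thm:family}.

\section{Two families through $Z_p$}\label{sec:idea}

This section is a guide to the proof. Take $\mathbb A^3$ with coordinates $a,b,z$, the node $C=\{z=ab=0\}$ and the origin $p$. This is the chart $a_0=b_0=1$, $a=a_1$, $b=b_1$ of the pair $(Y_\varphi,C)$, in which \eqref{eq:Y} reads $x=za$, $s=ab$, $y=(z-\varphi(s))b$.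

If $Z\supset C$ and $I_C/I_Z\cong\mathbb C_p$, then $I_Z$ is generated by $\mathfrak m_pI_C$ and one nonzero linear combination of $ab$ and $z$. So there is a projective line of such $Z$, with ideals
\[
(ab-\kappa z,\ az,\ bz,\ z^2)\quad(\kappa\in\mathbb C),\qquad (z,\ a^2b,\ ab^2)\quad(\kappa=\infty).
\]
For $\kappa\ne0,\infty$ the scheme lies on the smooth surface $ab=\kappa z$, and for $\kappa=\infty$ on the plane $z=0$. Only for $\kappa=0$ is the ideal contained in $\mathfrak m_p^2$, and this is $Z_p$. It deforms in two different ways (Figure~\ref{fig:two}).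

\emph{A conic and a point.} For $\kappa,\alpha,\beta,\gamma\in\mathbb C$ consider the ideal
\[
\bigl(ab-t-\kappa z,\ (a-\alpha)z,\ (b-\beta)z,\ (z-\gamma)z\bigr),\qquad t=\alpha\beta-\kappa\gamma .
\]
Let $\gamma\neq0$. Where $z-\gamma$ is invertible, the ideal is that of the conic $z=0$, $ab=t$. Where $z$ is invertible, it is the ideal of the point $(\alpha,\beta,\gamma)$, because the value of $t$ makes the first generator vanish there. The four parameters are free, and the conic is determined by them through the quadratic form $t=q(\kappa,\alpha,\beta,\gamma)$.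

\emph{Two skew lines.} For $r\in\mathbb C$ consider
\[
(b,z)\cdot(a,z-r)=\bigl(ab,\ az,\ b(z-r),\ z(z-r)\bigr).
\]
For $r\neq0$ this is the disjoint union of the $a$-axis and a parallel to the $b$-axis at height $r$. For $r=0$ it is $Z_p$. Here the embedded point is used to pull the branches apart, and the deformed scheme contains no conic.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\begin{scope}[xshift=-3.6cm]
\draw[thick] (-1.2,0)--(1.2,0);
\draw[thick] (-0.6,0.2)--(0.6,1.2);
\draw[dashed] (0,0)--(0,0.7);
\node[right] at (0,0.35) {$r$};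
\end{scope}
\draw[thick] (-1.2,0)--(1.2,0) node[right] {$a$};
\draw[thick] (-0.6,-0.5)--(0.6,0.5) node[right] {$b$};
\fill (0,0) circle (1.8pt);
\draw[->,thick] (0,0)--(0,0.6) node[above] {$z$};
\begin{scope}[xshift=3.6cm]
\draw[thick] plot[domain=0.15:1.2,samples=30] ({\x+0.09/\x},{0.075/\x});
\draw[thick] plot[domain=0.15:1.2,samples=30] ({-\x-0.09/\x},{-0.075/\x});
\fill (-0.2,0.8) circle (1.8pt) node[above] {$(\alpha,\beta,\gamma)$};
\end{scope}
\end{tikzpicture}
\caption{The scheme $Z_p$ with ideal $(ab,az,bz,z^2)$ (middle) is a node in the plane $z=0$ with an embedded point pointing out of the plane. It is a limit of two skew lines at distance $r$ (left), and also of a conic $ab=t$ in the plane $z=0$ together with a point $(\alpha,\beta,\gamma)$ (right).}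
\label{fig:two}
\end{figure}

Both families are slices of the family
\[
\bigl(ab-t-\kappa z,\ (a-\alpha)z,\ (b-\beta)z-rb,\ z(z-\gamma-r)\bigr),
\]
and we shall see that this is flat exactly when $t=q$ and $r\cdot(\kappa,\alpha,\beta,\gamma)=0$. The parameter space is the union of $\mathbb A^4=\{r=0\}$ and the $r$-axis.

Now the global geometry enters. In $Y_\varphi$ the $b$-axis closes up to a projective line, and the function $y=(z-\varphi(ab))b$ is regular at its point at infinity. On the conic $z=0$, $ab=t$ we have $y=-\varphi(t)b$, so the conic extends only if $\varphi(t)=0$. On the deformations of $Z_p$, where $b$ is invertible we have $z=r$ and $ab=t$, so $y=(r-\varphi(t))b$ and the condition is $r=\varphi(q)$. Substituting, we get the equations $\varphi(q)\cdot(\kappa,\alpha,\beta,\gamma)=0$ on $\mathbb A^4$.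

Take $\varphi=s$. Then $C$ is rigid: its deformation space is the reduced point $\operatorname{Crit}(t^2/2)\subset\mathbb A^1$, and $\nu([C])=1$. At a point $Z$ covered by Theorem~\ref{thm:n1} the Hilbert scheme is smooth of dimension $3$. It may be written as the critical locus of $t^2/2$ on $\mathbb A^1\times\mathbb A^3$, whose Milnor fiber has two contractible components, so $\nu(Z)=1-2=-1$. At $Z_p$ the projection $\mathbb A^1\times\mathbb A^3\to\mathbb A^1$ is replaced by $q\colon\mathbb A^4\to\mathbb A^1$, and the Hilbert scheme is $\operatorname{Crit}(q^2/2)$, the cone $q=0$ with an embedded point at the vertex. The Milnor fiber again has two components, but each is now a nearby fiber of $q$, homotopy equivalent to $S^3$. Hence $\nu(Z_p)=1-0=1$. For $\varphi=0$ the function vanishes, both Milnor fibers are empty, and the difference between the projection and $q$ is invisible to $\nu$.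

\section{Deformations over Artin rings}\label{sec:tools}

An \emph{Artin ring} is an Artinian local $\mathbb C$-algebra $(A,\mathfrak m_A)$ with residue field $\mathbb C$. It is finite-dimensional and $\mathfrak m_A$ is nilpotent. Put $Y_A=Y\times\operatorname{Spec}A$. For a proper subscheme $Z\subset Y$ let $\operatorname{Def}_Z(A)$ be the set of $A$-flat closed subschemes $Z_A\subset Y_A$ with special fiber $Z$, and let $R_Z=\widehat{\mathcal O}_{\operatorname{Hilb}(Y),Z}$. By the universal property of the Hilbert scheme, $R_Z$ \emph{pro-represents} $\operatorname{Def}_Z$: the local $\mathbb C$-algebra maps $R_Z\to A$ are in bijection with $\operatorname{Def}_Z(A)$, naturally in $A$. A complete Noetherian local $\mathbb C$-algebra $R$ with residue field $\mathbb C$ is the limit of the Artin rings $R/\mathfrak m_R^n$, so it is determined by the functor that it pro-represents. For example, $A\mapsto\{w\in\mathfrak m_A^{\oplus d}:h_1(w)=\dots=h_l(w)=0\}$ is pro-represented by $\mathbb C[[w_1,\dots,w_d]]/(h_1,\dots,h_l)$. All complete local rings below are computed in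 this way.

For an $A$-module $N$ write $\overline N=N\otimes_A\mathbb C$, and call an element or map a \emph{lift} of its reduction. Because $\mathfrak m_A$ is nilpotent, the following facts need no finiteness hypothesis on the modules.

\begin{lemma}\label{lem:flat}
Let $A$ be an Artin ring.
\begin{itemize}
\item[(a)] If $\overline N=0$, then $N=0$. Hence, if $N$ is a module over an $A$-algebra $B$, lifts of generators of the $B$-module $\overline N$ generate $N$.
\item[(b)] $N$ is flat if and only if $\operatorname{Tor}_1^A(N,\mathbb C)=0$.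
\item[(c)] Let $K$ be the kernel of a surjection $M\to N$ with $N$ flat. For every $A$-algebra $A_1$, the module $K\otimes_AA_1$ is the kernel of $M\otimes_AA_1\to N\otimes_AA_1$. If $M$ is flat, so is $K$.
\item[(d)] If $N$ is flat and $M\to N$ induces an isomorphism $\overline M\to\overline N$, then it is an isomorphism. In particular, lifts of a basis of $\overline N$ form an $A$-basis of $N$.
\item[(e)] If $N$ is flat and $\theta\in\operatorname{End}_A(N)$ is injective on $\overline N$, then $\theta$ is injective and $N/\theta N$ is flat. In particular, lifts of a regular sequence to a flat $A$-algebra form a regular sequence with flat quotients.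
\item[(f)] Let $P$ be a polynomial ring over $\mathbb C$ and let $G_1,\dots,G_l\in P_A=P\otimes A$ lift $g_1,\dots,g_l\in P$. If a set of generators of the syzygies of $(g_i)$ lifts to syzygies of $(G_i)$, then $P_A/(G_1,\dots,G_l)$ is flat.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $N=\mathfrak m_AN=\mathfrak m_A^2N=\dots=0$; apply this to the quotient of $N$ by the submodule generated by the lifts.
(b) Every $A$-module $L$ has the finite filtration $\mathfrak m_A^iL$, whose quotients are direct sums of copies of $\mathbb C$. So $\operatorname{Tor}_1^A(N,\mathbb C)=0$ implies $\operatorname{Tor}_1^A(N,L)=0$.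
(c) This is the long exact sequence of $\operatorname{Tor}$.
(d) The map is surjective by (a). Its kernel $K$ has $\overline K=0$ by (c), so $K=0$.
(e) A composition series of $A$ induces a filtration of $N$ that is stable under $\theta$ and has quotients $\overline N$, so $\theta$ is injective. Then $\operatorname{Tor}_1^A(N/\theta N,\mathbb C)$ is the kernel of $\theta$ on $\overline N$, which is zero.
(f) Let $I=(G_i)$. Suppose that $\sum p_iG_i$ maps to $0$ in $P$. Then $(\overline p_i)$ is a syzygy of $(g_i)$, so by hypothesis it lifts to a syzygy $(\sigma_i)$ of $(G_i)$, and $\sum p_iG_i=\sum(p_i-\sigma_i)G_i\in\mathfrak m_AI$. Thus $\overline I\to P$ is injective, which means $\operatorname{Tor}_1^A(P_A/I,\mathbb C)=0$.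
\end{proof}

We also use the following property of a regular sequence $\xi_1,\xi_2$ in any ring:
\begin{equation}\label{eq:koszul}
h_1\xi_2=h_2\xi_1\quad\Longrightarrow\quad h_1=h\xi_1,\ h_2=h\xi_2\ \text{ for some } h .
\end{equation}
Indeed, $h_1\xi_2\in(\xi_1)$ gives $h_1=h\xi_1$, and canceling $\xi_1$ gives $h_2=h\xi_2$.

\section{Embedded points on a smooth surface}\label{sec:surface}

We prove Theorem~\ref{thm:n1}. Let $Y,C,Z,p$ be as in the theorem. If $p\notin C$, then $Z=C\sqcup\{p\}$. A deformation of $Z$ is a deformation of $C$ together with a deformation of $\{p\}$, and $\operatorname{Def}_{\{p\}}$ is pro-represented by $\widehat{\mathcal O}_{Y,p}\cong\mathbb C[[w_1,w_2,w_3]]$. So $R_Z\cong R_C[[w_1,w_2,w_3]]$.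

Let $p\in C$. The difficulty is that there is no evident map from $\operatorname{Def}_Z$ to $\operatorname{Def}_C$, as the skew lines of Section~\ref{sec:idea} show. We therefore introduce the functor of nested pairs
\[
\operatorname{Def}_{C\subset Z}(A)=\{(C_A,Z_A)\in\operatorname{Def}_C(A)\times\operatorname{Def}_Z(A):\ C_A\subset Z_A\},
\]
which maps to both. We show that it equals $\operatorname{Def}_Z$ (Proposition~\ref{prop:nested}) and that it is the product of $\operatorname{Def}_C$ with three free parameters (Proposition~\ref{prop:product}). Write $\mathcal O=\mathcal O_{Y,p}$ and $\mathcal O_A=\mathcal O\otimes A$, the local ring of $Y_A$ at $p$. Away from $p$ there is nothing to do: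
\begin{equation}\label{eq:away}
\text{if }(C_A,Z_A)\in\operatorname{Def}_{C\subset Z}(A),\text{ then }C_A=Z_A\text{ over }Y\setminus\{p\},
\end{equation}
by Lemma~\ref{lem:flat}(d) applied to the stalks of $\mathcal O_{Z_A}\to\mathcal O_{C_A}$.

\subsection{Local equations}

Fix $f\in I_{Z,p}\setminus\mathfrak m_p^2$ and complete it to a system of generators $f,\ell_1,\ell_2$ of $\mathfrak m_p$. The ring $S=\mathcal O/(f)$ is regular local of dimension $2$ with $\mathfrak m_S=(\ell_1,\ell_2)$, hence a unique factorization domain.

\begin{lemma}\label{lem:local}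
There is $g\in\mathfrak m_p$ such that $f,g$ is a regular sequence, $I_{C,p}=(f,g)$ and $I_{Z,p}=(f,g\ell_1,g\ell_2)=(f)+\mathfrak m_pg$.
\end{lemma}

\begin{proof}
Let $J=I_{C,p}/(f)\subset S$. Since $S/J=\mathcal O_{C,p}$ is Cohen--Macaulay of dimension $1$, all associated primes of $J$ have height one. In a unique factorization domain such primes are principal, a $(\varpi)$-primary ideal is a power $(\varpi^n)$, and an intersection of such powers for distinct primes is generated by their product. So $J=gS$ with $0\neq g\in\mathfrak m_S$. The ideal $I_{Z,p}/(f)$ has colength one in $gS\cong S$, so it equals $g\,\mathfrak m_S$.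
\end{proof}

This is the only use of the Cohen--Macaulay hypothesis.

\subsection{A deformation of $Z$ determines a deformation of $C$}

On the surface $S$ the ideal of $Z$ factors as $g\cdot\mathfrak m_S$, the curve times the point. The next proof shows that this factorization deforms. The two generators of the ideal have a single relation $(\ell_2,-\ell_1)$; its lift produces the deformed point, and division by it produces the deformed curve.

\begin{proposition}\label{prop:nested}
The map $\operatorname{Def}_{C\subset Z}(A)\to\operatorname{Def}_Z(A)$ is bijective for every Artin ring $A$.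
\end{proposition}

\begin{proof}
Let $Z_A\in\operatorname{Def}_Z(A)$. By Lemma~\ref{lem:flat}(c), $I_{Z_A,p}$ reduces to $I_{Z,p}$, so $f$ has a lift $f_A\in I_{Z_A,p}$. The ring $S_A=\mathcal O_A/(f_A)$ is flat by Lemma~\ref{lem:flat}(e). The ideal $I'=\ker(S_A\to\mathcal O_{Z_A,p})$ is flat with $\overline{I'}=g\,\mathfrak m_S$ by Lemma~\ref{lem:flat}(c).

\emph{Existence of $C_A$.} Choose $H_1,H_2\in I'$ lifting $g\ell_1,g\ell_2$. They generate $I'$. The kernel of the surjection $S_A^2\to I'$ given by $(H_1,H_2)$ reduces to the kernel of $S^2\to g\,\mathfrak m_S$, which is $S\cdot(\ell_2,-\ell_1)$ by \eqref{eq:koszul}. So it contains a lift $(\ell_2',-\ell_1')$, that is, $H_1\ell_2'=H_2\ell_1'$. The sequence $\ell_1',\ell_2'$ is regular in $S_A$ by Lemma~\ref{lem:flat}(e), so \eqref{eq:koszul} gives $g_A\in S_A$ with $H_i=g_A\ell_i'$. Reducing, $\overline{g_A}\,\ell_1=g\ell_1$ in the domain $S$, so $g_A$ lifts $g$.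

Lift $g_A,\ell_1',\ell_2'$ to $\mathcal O_A$, keeping the names. Then
\[
I_{Z_A}=(f_A,\,g_A\ell_1',\,g_A\ell_2'),\qquad I_C=(f,\overline{g_A}),\qquad \mathfrak m_p=(f,\overline{\ell_1'},\overline{\ell_2'})
\]
hold for the stalks at $p$, hence on an open neighborhood $V$ of $p$ on which all these elements are defined. Over $V$ let $C_A$ be defined by the ideal $(f_A,g_A)\supset I_{Z_A}$. Its special fiber is $C\cap V$, and it is flat at $p$ by Lemma~\ref{lem:flat}(e). Over $V\setminus\{p\}$ the elements $f_A,\ell_1',\ell_2'$ generate the unit ideal by Lemma~\ref{lem:flat}(a). Multiplying an expression of $1$ by $g_A$ shows $g_A\in I_{Z_A}$, so $C_A=Z_A$ there. Hence $C_A$ glues with the restriction of $Z_A$ to $Y\setminus\{p\}$ to an element of $\operatorname{Def}_C(A)$ contained in $Z_A$.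

\emph{Uniqueness.} Let $C_A'\subset Z_A$ be another choice. By \eqref{eq:away} it suffices to compare the stalks at $p$. We have $f_A\in I_{C_A',p}$, and $\ker(S_A\to\mathcal O_{C_A',p})$ reduces to $gS$. So this kernel is generated by a lift $g'$ of $g$, which is a nonzerodivisor by Lemma~\ref{lem:flat}(e). Since $I'\subset g'S_A$, we can write $g_A\ell_i'=g's_i$. Then $g's_1\ell_2'=g_A\ell_1'\ell_2'=g's_2\ell_1'$, so $s_1\ell_2'=s_2\ell_1'$, and $s_i=h\ell_i'$ by \eqref{eq:koszul}. Canceling $\ell_1'$ in $g_A\ell_1'=g'h\ell_1'$ gives $g_A=g'h$. Reducing gives $\overline h=1$, so $h$ is a unit and $g'S_A=g_AS_A$.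
\end{proof}

\subsection{Adding the point to a deformed curve}

Fix now the deformation $C_A$ and ask for all $Z_A\supset C_A$. Such a $Z_A$ should be given by a position of the point and a direction normal to the curve. An \emph{$A$-point} is an $A$-algebra map $\pi\colon\mathcal O_A\to A$ that reduces to evaluation at $p$.

\begin{lemma}\label{lem:pairs}
Let $C_A\in\operatorname{Def}_C(A)$ and let $f_A,g_A\in I_{C_A,p}$ lift $f,g$. The subschemes $Z_A\in\operatorname{Def}_Z(A)$ containing $C_A$ are in bijection with the pairs $(\pi,\kappa)$ of an $A$-point $\pi$ and an element $\kappa\in\mathfrak m_A$ such that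
\begin{equation}\label{eq:pik}
\pi(f_A)=\kappa\,\pi(g_A).
\end{equation}
The bijection is compatible with base change along $A\to A_1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:flat}(a),(c),(e), the elements $f_A,g_A$ generate $I_{C_A,p}$ and form a regular sequence. By \eqref{eq:koszul}, the relations $\lambda f_A+\lambda'g_A=0$ are the multiples of $(\lambda,\lambda')=(g_A,-f_A)$.

Let $Z_A\supset C_A$. The module $M=I_{C_A}/I_{Z_A}=\ker(\mathcal O_{Z_A}\to\mathcal O_{C_A})$ is flat with $\overline M=I_C/I_Z$, which is $\mathbb C_p$ with basis the class of $g$. So $M$ is supported at $p$ and is free of rank one over $A$ on the class $[g_A]$. The ring $\mathcal O_A$ acts on $M$ by $A$-linear maps, that is, by scalars: $h\cdot[g_A]=\pi(h)[g_A]$ for an $A$-point $\pi$. Write $[f_A]=\kappa[g_A]$; then $\kappa\in\mathfrak m_A$ because $f\in I_{Z,p}$. The identity $g_A[f_A]=f_A[g_A]$ is \eqref{eq:pik}. The formation of $M$ commutes with base change by Lemma~\ref{lem:flat}(c), hence so does that of $(\pi,\kappa)$. The stalk $I_{Z_A,p}$ is the kernel of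
\[
\psi\colon I_{C_A,p}\to A,\qquad \psi(\lambda f_A+\lambda'g_A)=\pi(\lambda)\kappa+\pi(\lambda'),
\]
so by \eqref{eq:away} the pair $(\pi,\kappa)$ determines $Z_A$.

Conversely, let $(\pi,\kappa)$ satisfy \eqref{eq:pik}. The formula for $\psi$ kills the relation $(g_A,-f_A)$ and its multiples, so $\psi$ is well defined. It is surjective and $\mathcal O_A$-linear when $\mathcal O_A$ acts on $A$ through $\pi$. Let $A_\pi$ be the skyscraper sheaf at $p$ with this module as stalk, and let $Z_A$ be defined by the ideal $K=\ker(I_{C_A}\to A_\pi)$. Then $\mathcal O_{Z_A}$ is an extension of $\mathcal O_{C_A}$ by $A_\pi$, hence flat. By Lemma~\ref{lem:flat}(c), $\overline K$ is the kernel of the map $I_C\to\mathbb C_p$ with $f\mapsto0$, $g\mapsto1$, and this kernel is $(f)+\mathfrak m_pg=I_{Z,p}$ at $p$. So the special fiber is $Z$. Since $\psi$ identifies $I_{C_A}/K$ with $A_\pi$ and sends $g_A,f_A$ to $1,\kappa$, the pair attached to $Z_A$ is $(\pi,\kappa)$.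
\end{proof}

Lemma~\ref{lem:pairs} used only that $f,g$ is a regular sequence with $I_{C,p}=(f,g)$ and $I_{Z,p}=(f)+\mathfrak m_pg$. The hypothesis $f\notin\mathfrak m_p^2$ enters again now: it makes \eqref{eq:pik} solvable for one coordinate of $\pi$.

\begin{lemma}\label{lem:coords}
Let $f'\in\mathcal O_A$ be any lift of $f$. Then $\pi\mapsto(\pi(f'),\pi(\ell_1),\pi(\ell_2))$ is a bijection from the set of $A$-points to $\mathfrak m_A^{\oplus3}$.
\end{lemma}

\begin{proof}
The completion of $\mathcal O_A$ is $\widehat{\mathcal O}\otimes A$, with $\widehat{\mathcal O}=\mathbb C[[f,\ell_1,\ell_2]]$. An $A$-point kills a power of the maximal ideal, so $A$-points are the same as local $A$-algebra maps $\widehat{\mathcal O}\otimes A\to A$. The map $A[[T_0,T_1,T_2]]\to\widehat{\mathcal O}\otimes A$ with $T_0\mapsto f'$, $T_i\mapsto\ell_i$ is an isomorphism by Lemma~\ref{lem:flat}(d), and local $A$-algebra maps $A[[T_0,T_1,T_2]]\to A$ correspond to the values of the $T_i$ in $\mathfrak m_A$.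
\end{proof}

\begin{proposition}\label{prop:product}
There is a bijection $\operatorname{Def}_{C\subset Z}(A)\cong\operatorname{Def}_C(A)\times\mathfrak m_A^{\oplus3}$, natural in $A$.
\end{proposition}

\begin{proof}
The element $\kappa$ of Lemma~\ref{lem:pairs} depends on the lifts $f_A,g_A$, so we first choose them naturally in $A$. Let $A_n=R_C/\mathfrak m_{R_C}^n$ and let $C_n\in\operatorname{Def}_C(A_n)$ correspond to the projection $R_C\to A_n$. Then $C_{n+1}$ restricts to $C_n$, and $I_{C_{n+1},p}\to I_{C_n,p}$ is surjective by Lemma~\ref{lem:flat}(c). Starting from $f_1=f$, $g_1=g$, choose compatible $f_n,g_n\in I_{C_n,p}$. A deformation $C_A$ corresponds to a map $R_C\to A$, which factors through $A_n$ for large $n$. Let $f_A,g_A\in I_{C_A,p}$ be the images of $f_n,g_n$. They do not depend on $n$ and are compatible with base change.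

With these lifts, send $(C_A,Z_A)$ to $(C_A;\pi(\ell_1),\pi(\ell_2),\kappa)$. This is natural in $A$. Given $C_A$ and $(w_1,w_2,\kappa)\in\mathfrak m_A^{\oplus3}$, the element $f'=f_A-\kappa g_A$ lifts $f$. By Lemma~\ref{lem:coords} there is exactly one $A$-point $\pi$ with $\pi(f')=0$, $\pi(\ell_1)=w_1$, $\pi(\ell_2)=w_2$, and $\pi(f')=0$ is \eqref{eq:pik}. By Lemma~\ref{lem:pairs} the map is bijective.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:n1}]
By Propositions~\ref{prop:nested} and~\ref{prop:product}, the rings $R_Z$ and $R_C[[w_1,w_2,w_3]]$ pro-represent the same functor when $p\in C$, so they are isomorphic; the case $p\notin C$ was treated at the start of the section. The ring $R_C[[w_1,w_2,w_3]]$ is the complete local ring of $\operatorname{Hilb}(Y)\times\mathbb A^3$ at $([C],0)$. By ($\nu$3) and ($\nu$1), $\nu(Z)=(-1)^3\nu([C])$.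

Now let $C$ be reduced with at most nodes, let $p\in C$, and let $Z\in\operatorname{Hilb}^1(Y,C)$ have $I_C/I_Z\cong\mathbb C_p$. The ideal $N=I_{C,p}\cap\mathfrak m_p^2$ is the kernel of $I_{C,p}\to\mathfrak m_p/\mathfrak m_p^2$. The image of this map can be computed after completion. It has dimension $2$ at a smooth point, where the ideal is $(x_1,x_2)$, and dimension $1$ at a node, where the ideal is $(x_1,x_2x_3)$. We have $I_{Z,p}\subset\mathfrak m_p^2$ if and only if $I_{Z,p}\subset N$. Since $I_{Z,p}$ has colength one in $I_{C,p}$, this is impossible at a smooth point. At a node $N$ has colength one, so $Z_p\in\operatorname{Hilb}^1(Y,C)$, and the inclusion holds if and only if $Z=Z_p$. Thus $\nu=-\nu([C])$ on $\operatorname{Hilb}^1(Y,C)$ outside the finitely many points $Z_p$, and by additivity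
\[
\int_{\operatorname{Hilb}^1(Y,C)}\nu\,de=-\nu([C])\bigl(e(\operatorname{Hilb}^1(Y,C))-\#\{\text{nodes}\}\bigr)+\sum_{p\ \mathrm{node}}\nu(Z_p).
\]
This is \eqref{eq:defect}.
\end{proof}

\begin{remark}
The canonical bundle of $Y$ played no role. The hypothesis on the singularities serves to make the exceptional set finite. At a point where $C$ is the union of three axes, $I_{C,p}\subset\mathfrak m_p^2$, and the first part of the theorem applies to no $Z$ with embedded point at $p$.
\end{remark}

\section{The threefolds $Y_\varphi$}\label{sec:geometry}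

To compute $\nu(Z_p)$ we need a threefold in which the two branches of the node close up to proper curves, with charts simple enough that all deformations can be listed. Let $Y=Y_\varphi$ be given by \eqref{eq:Y}. It has three charts, each isomorphic to $\mathbb A^3$.
\begin{itemize}
\item $U_0=\{a_0\ne0,\ b_0\neq0\}$. With $a=a_1/a_0$ and $b=b_1/b_0$ the equations read $x=za$, $s=ab$, $y=(z-\varphi(s))b$. The coordinates are $a,b,z$.
\item $U_1=\{a_1\neq0\}$. With $u=a_0/a_1$ the first two equations read $z=xu$ and $b_1=su\,b_0$. So $b_0\neq0$, $b=su$ and $y=(z-\varphi(s))su$. The coordinates are $u,x,s$.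
\item $U_2=\{b_1\neq0\}$. With $v=b_0/b_1$ the last two equations read $a_1=sv\,a_0$ and $z=\varphi(s)+yv$. So $a_0\neq0$, $a=sv$ and $x=zsv$. The coordinates are $v,y,s$.
\end{itemize}
The charts cover $Y$, because a point outside $U_1\cup U_2$ has $a_1=b_1=0$. The overlaps are
\begin{equation}\label{eq:overlaps}
\begin{array}{lll}
U_0\cap U_1=\{a\neq0\}=\{u\ne0\}: & a=u^{-1},\ \ b=su,\ \ z=xu,\\[2pt]
U_0\cap U_2=\{b\neq0\}=\{v\ne0\}: & a=sv,\ \ b=v^{-1},\ \ z=\varphi(s)+yv,
\end{array}
\end{equation}
and $U_1\cap U_2\subset U_0$, since $b_0\neq0$ on $U_1$ and $a_0\neq0$ on $U_2$.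

\begin{proposition}\label{prop:geometry}
$Y$ is a connected quasi-projective Calabi--Yau threefold. The curve $C$ is proper and reduced, the union of two projective lines meeting in one node $p$, the origin of $U_0$. Its ideal is $(z,ab)$ on $U_0$, $(x,s)$ on $U_1$ and $(y,s)$ on $U_2$. The ideal of $Z_p$ on $U_0$ is $(ab,az,bz,z^2)$. Moreover $e(Y)=e(C)=3$ and $e(\operatorname{Hilb}^1(Y,C))=6$.
\end{proposition}

\begin{proof}
The charts show that $Y$ is smooth of dimension $3$ and connected, and it is quasi-projective by construction. By \eqref{eq:overlaps},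
\begin{align*}
da\wedge db\wedge dz&=(-u^{-2}du)\wedge(u\,ds)\wedge(u\,dx)=-du\wedge ds\wedge dx&&\text{on }U_0\cap U_1,\\
da\wedge db\wedge dz&=(v\,ds)\wedge(-v^{-2}dv)\wedge(v\,dy)=-ds\wedge dv\wedge dy&&\text{on }U_0\cap U_2 .
\end{align*}
As $U_1\cap U_2\subset U_0$, these forms glue to a nowhere vanishing $3$-form on $Y$.

Setting $x=y=z=s=0$ in \eqref{eq:Y} leaves $a_1b_1=0$ in $\mathbb P^1\times\mathbb P^1$, since $\varphi(0)=0$. So $C=C_1\cup C_2$ with $C_1=\{b_1=0\}$ and $C_2=\{a_1=0\}$, and $e(C)=2+2-1=3$. In each chart the ideal $(x,y,z,s)$ is generated by the two stated elements, by the formulas above and $\varphi(s)\in(s)$. An element $\lambda z+\lambda'ab$ lies in $\mathfrak m_p^2$ if and only if $\lambda(p)=0$, which gives the ideal of $Z_p$. The complement of $U_0$ is the disjoint union of the planes $\{u=0\}\subset U_1$ and $\{v=0\}\subset U_2$, so $e(Y)=1+1+1=3$.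

Let $h\colon\mathbb P(I_C)=\operatorname{Proj}\operatorname{Sym}I_C\to Y$. Its points are the quotients $I_C\to\mathbb C_{p'}$, $p'\in Y$, up to scalars. On $Y\times\mathbb P(I_C)$, the universal quotient $h^*I_C\to\mathcal O(1)$ gives a surjection from the pullback of $I_C$ onto the line bundle $\mathcal O(1)$ supported on the graph of $h$. Its kernel is the ideal of a family whose structure sheaf is an extension of the pullback of $\mathcal O_C$ by this line bundle, so the family is flat and proper over $\mathbb P(I_C)$. The resulting morphism $\mathbb P(I_C)\to\operatorname{Hilb}(Y)$ sends a quotient to its kernel. It is injective on points with image $\operatorname{Hilb}^1(Y,C)$. The fiber of $h$ over $p'$ is the projective space of $I_C\otimes\mathbb C_{p'}$. This is a point for $p'\notin C$. It is a projective line for $p'\in C$, because $I_C$ is locally generated by a regular sequence of length two, so that $I_C/I_C^2$ is locally free of rank $2$ on $C$. Hence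
\[
e(\operatorname{Hilb}^1(Y,C))=\bigl(e(Y)-e(C)\bigr)+2e(C)=0+6=6.\qedhere
\]
\end{proof}

\begin{remark}
One also has $H^i(Y,\mathcal O_Y)=0$ for $i>0$; this is not used below. Put $\tilde z=z-\varphi(ab)$, so that $a,b,\tilde z$ are also coordinates on $U_0$. On $V=U_0\cup U_1$ we have $(x,s)=a\cdot(z,b)$, and on $W=U_0\cup U_2$ we have $(s,y)=b\cdot(a,\tilde z)$. So $V$ and $W$ are total spaces of $\mathcal O(-1)^{\oplus2}$ over $\mathbb P^1$, and their structure sheaves have no higher cohomology. The intersection $V\cap W=U_0$ is affine. By the Mayer--Vietoris sequence it remains to show $H^0(V,\mathcal O)+H^0(W,\mathcal O)=\mathbb C[a,b,z]$. By \eqref{eq:overlaps}, $a^ib^jz^k=u^{j+k-i}s^jx^k$ is regular on $V$ if $i\le j+k$, and $a^ib^j\tilde z^k=v^{i+k-j}s^iy^k$ is regular on $W$ if $i\ge j$. If $i>j+k$, then $a^ib^jz^k=a^ib^j(\tilde z+\varphi(ab))^k$ is a combination of monomials $a^{i+l}b^{j+l}\tilde z^{k'}$, so it is regular on $W$.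
\end{remark}

\section{The Hilbert scheme at $C$ and at $Z_p$}\label{sec:def}

Let $Z$ be $C$ or $Z_p$. The part $Z\cap U_0$ is affine and singular, and it has infinitely many independent deformations. Those that extend over the two points at infinity are cut out by conditions on pole orders, and these leave finitely many parameters.

\subsection{Reduction to the chart $U_0$}

Let $B_0=\mathcal O_Z(U_0)$. A \emph{flat deformation of $B_0$} over $A$ is an $A$-flat quotient $B$ of $A[a,b,z]$ whose reduction is the quotient $B_0$ of $\mathbb C[a,b,z]$. Since $(B_0)_a=\mathbb C[a^{\pm1}]$ and $(B_0)_b=\mathbb C[b^{\pm1}]$, Lemma~\ref{lem:flat}(d) gives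
\[
B_a=A[a^{\pm1}],\qquad B_b=A[b^{\pm1}] .
\]
Thus each element of $B$ has a Laurent expansion in $a$ and one in $b$.

\begin{lemma}\label{lem:glue}
The map $Z_A\mapsto\mathcal O_{Z_A}(U_0)$ is a bijection from $\operatorname{Def}_Z(A)$ to the set of flat deformations $B$ of $B_0$ such that
\begin{itemize}
\item[(E1)] the images of $s=ab$ and $x=az$ in $B_a$ lie in $A[a^{-1}]$,
\item[(E2)] the images of $s=ab$ and $y=b(z-\varphi(ab))$ in $B_b$ lie in $A[b^{-1}]$.
\end{itemize}
If \textup{(E1)} and \textup{(E2)} hold, then
\begin{equation}\label{eq:poles}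
b,\,z\in a^{-1}A[a^{-1}]\ \text{ in }B_a;\qquad a\in b^{-1}A[b^{-1}]\ \text{ and }\ z\in A[b^{-1}]\ \text{ in }B_b .
\end{equation}
\end{lemma}

\begin{proof}
Let $Z_A\in\operatorname{Def}_Z(A)$ and $B=\mathcal O_{Z_A}(U_0)$. Since $p\notin U_1$, we have $Z\cap U_1=\operatorname{Spec}\mathbb C[u]$, so $\mathcal O_{Z_A}(U_1)=A[u]$ by Lemma~\ref{lem:flat}(d). Restriction to $U_0\cap U_1$ is the inclusion $A[u]=A[a^{-1}]\subset B_a$. The functions $s,x$ are regular on $U_1$, which gives (E1). The ideal of $Z_A$ over $U_1$ is the kernel of $A[u,x,s]\to B_a$, so it is determined by $B$. The same argument on $U_2$, with $v=b^{-1}$ and the functions $s,y$, gives (E2), and the map is injective.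

Conversely, let $B$ satisfy (E1) and (E2). The map $A[u,x,s]\to B_a$ has image $A[a^{-1}]$, so its kernel defines an $A$-flat closed subscheme over $U_1$. Its special fiber is $Z\cap U_1$, because $az$ and $ab$ vanish in $(B_0)_a$. Inverting $u$ recovers the map $A[a^{\pm1},b,z]\to B_a$, so the subscheme agrees with $\operatorname{Spec}B$ over $U_0\cap U_1$. In the same way $A[v,y,s]\to B_b$ defines a subscheme over $U_2$, as $ab$ and $b(z-\varphi(ab))$ vanish in $(B_0)_b$. Over $U_1\cap U_2\subset U_0$ both agree with $\operatorname{Spec}B$, so the three pieces glue.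

Finally $b=sa^{-1}$ and $z=xa^{-1}$ in $B_a$, while $a=sb^{-1}$ and $z=\varphi(s)+yb^{-1}$ in $B_b$. This gives \eqref{eq:poles}.
\end{proof}

\subsection{The curve}

\begin{proposition}\label{prop:C}
$\operatorname{Def}_C(A)$ is in natural bijection with $\{t\in\mathfrak m_A:\varphi(t)=0\}$, the element $t$ corresponding to the ideal $(z,ab-t)$ on $U_0$. Hence $R_C\cong\mathbb C[[t]]/(\varphi(t))$.
\end{proposition}

\begin{proof}
Let $B$ satisfy (E1) and (E2). The ring $B_0=\mathbb C[a,b,z]/(z,ab)$ has the basis $1,a^i,b^i$ $(i\ge1)$, so these elements form an $A$-basis of $B$. Write $z=c+\sum_i\lambda_ia^i+\sum_i\lambda_i'b^i$. In $B_a$ both $z$ and the $b^i$ lie in $a^{-1}A[a^{-1}]$ by \eqref{eq:poles}, so $c+\sum\lambda_ia^i$ does, and $c=\lambda_i=0$. Then $\sum\lambda_i'b^i=z\in A[b^{-1}]$ in $B_b$, so $\lambda_i'=0$. Thus $z=0$. Next expand $ab=t+\sum\lambda_ia^i+\sum\lambda_i'b^i$. In $B_a$ the elements $ab$ and $b^i$ lie in $A[a^{-1}]$, so $\lambda_i=0$. In $B_b$ the element $ab$ lies in $A[b^{-1}]$, so $\lambda_i'=0$. Here $t\in\mathfrak m_A$ because $ab=0$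 in $B_0$. By Lemma~\ref{lem:flat}(d), $B=A[a,b,z]/(z,ab-t)$, and $t$ is determined by $B$.

Conversely, this ring is flat for every $t\in\mathfrak m_A$ by Lemma~\ref{lem:flat}(e). In it $s=t$ and $x=0$, so (E1) holds, and $y=-\varphi(t)b$, so (E2) holds if and only if $\varphi(t)=0$. Now apply Lemma~\ref{lem:glue}.
\end{proof}

\subsection{The curve with the embedded point}

\begin{proposition}\label{prop:Zp}
Let $q=\alpha\beta-\kappa\gamma$. Then $\operatorname{Def}_{Z_p}(A)$ is in natural bijection with
\begin{equation}\label{eq:defset}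
\{(\kappa,\alpha,\beta,\gamma)\in\mathfrak m_A^{\oplus4}:\ \varphi(q)\kappa=\varphi(q)\alpha=\varphi(q)\beta=\varphi(q)\gamma=0\}.
\end{equation}
Hence $R_{Z_p}\cong\mathbb C[[\kappa,\alpha,\beta,\gamma]]/\bigl(\varphi(q)\cdot(\kappa,\alpha,\beta,\gamma)\bigr)$.
\end{proposition}

\begin{proof}
We use the pole conditions to put the ideal in a normal form, then find when the normal form is flat, and then when it extends over $U_1$ and $U_2$.

\emph{Step 1: normal form.} Let $B$ satisfy (E1) and (E2). The ring $B_0=\mathbb C[a,b,z]/(ab,az,bz,z^2)$ has the basis $1,z,a^i,b^i$ $(i\ge1)$, so these elements form an $A$-basis of $B$. By \eqref{eq:poles}, the elements $1,z,b^i$ lie in $A[a^{-1}]$ in $B_a$, and $1,z,a^i$ lie in $A[b^{-1}]$ in $B_b$. Therefore an element of $B$ whose image in $B_a$ lies in $A[a^{-1}]$ has no terms $a^i$; an element whose image in $B_b$ lies in $A[b^{-1}]$ has no terms $b^i$; and one whose image lies in $bA[b^{-1}]$ has no terms $b^i$ with $i\ge2$. By (E1) and \eqref{eq:poles}, all of $ab,az,bz,z^2$ lie in $A[a^{-1}]$ in $B_a$. By (E2) and \eqref{eq:poles},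 the elements $ab,az,z^2$ lie in $A[b^{-1}]$ in $B_b$, while $bz$ lies in $bA[b^{-1}]$. So the following polynomials vanish in $B$, for unique coefficients, which lie in $\mathfrak m_A$:
\begin{align*}
G_1&=ab-t-\kappa z, & G_2&=az-\alpha z-\varepsilon_2,\\
G_3&=bz-\beta z-rb-\varepsilon_3, & G_4&=z^2-\delta z-\varepsilon_4 .
\end{align*}
The kernel of $A[a,b,z]\to B$ reduces to $(ab,az,bz,z^2)$ by Lemma~\ref{lem:flat}(c), so it is generated by $G_1,\dots,G_4$ by Lemma~\ref{lem:flat}(a). The single extra term $rb$ is the separation of the skew lines.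

\emph{Step 2: flatness.} Let the coefficients in $\mathfrak m_A$ be arbitrary and put $B=A[a,b,z]/(G_1,\dots,G_4)$. The syzygies of monomials $g_i$ are generated by the pairwise ones: the syzygy module is graded by monomials, and in degree $\omega$ a syzygy has entries $c_i\,\omega/g_i$ with $\sum c_i=0$. For $(g_1,g_2,g_3,g_4)=(ab,az,bz,z^2)$ four of the six pairwise syzygies suffice, namely
\[
zg_1-bg_2,\qquad zg_1-ag_3,\qquad zg_2-ag_4,\qquad zg_3-bg_4,
\]
because $bg_2-ag_3$ is the difference of the first two and $z^2g_1-abg_4=z(zg_1-bg_2)+b(zg_2-ag_4)$. Form the same combinations of the $G_i$ and eliminate the quadratic monomials by means of the $G_i$. For instance, $zG_1-bG_2=-tz-\kappa z^2+\alpha\,bz+\varepsilon_2b$, and we substitute $z^2=G_4+\delta z+\varepsilon_4$ and $bz=G_3+\beta z+rb+\varepsilon_3$. The four results are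
\begin{align*}
zG_1-bG_2+\kappa G_4-\alpha G_3&=(\alpha\beta-\kappa\delta-t)\,z+(\alpha r+\varepsilon_2)\,b+(\alpha\varepsilon_3-\kappa\varepsilon_4),\\
zG_1-aG_3+\kappa G_4-\beta G_2-rG_1&=(\alpha\beta-\kappa\delta-t+\kappa r)\,z+\varepsilon_3\,a\\
&\qquad+(\beta\varepsilon_2-\kappa\varepsilon_4+rt),\\
zG_2-aG_4+\alpha G_4-\delta G_2&=-\varepsilon_2\,z+\varepsilon_4\,a+(\delta\varepsilon_2-\alpha\varepsilon_4),\\
zG_3-bG_4+\beta G_4-(\delta-r)G_3&=-(\varepsilon_3+\beta r)\,z+\bigl((\delta-r)r+\varepsilon_4\bigr)b\\
&\qquad+\bigl((\delta-r)\varepsilon_3-\beta\varepsilon_4\bigr).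
\end{align*}
The right sides vanish in $B$. If $B$ is flat, then $1,z,a,b$ are part of an $A$-basis, so all coefficients on the right vanish. Conversely, if they vanish, the left sides are syzygies of the $G_i$ that lift the four generators, and $B$ is flat by Lemma~\ref{lem:flat}(f). The third identity gives $\varepsilon_2=\varepsilon_4=0$ and the second gives $\varepsilon_3=0$. What remains is $t=\alpha\beta-\kappa\delta$, $r\alpha=r\beta=r\kappa=r(\delta-r)=0$ and $rt=0$, and the last condition follows from the others. Put $\gamma=\delta-r$. Since $r\kappa=0$, we have $\alpha\beta-\kappa\delta=q$. So $B$ is flat if and only if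
\begin{equation}\label{eq:flat}
\varepsilon_2=\varepsilon_3=\varepsilon_4=0,\qquad t=q,\qquad r\kappa=r\alpha=r\beta=r\gamma=0 .
\end{equation}

\emph{Step 3: extension.} Assume \eqref{eq:flat}. In $B_a$ we have $(a-\alpha)z=0$, and $a-\alpha$ is a unit since $\alpha$ is nilpotent. So $z=0$, $x=0$ and $s=t$, and (E1) holds. In $B_b$ we have $(b-\beta)z=rb=r(b-\beta)$, using $r\beta=0$, and $b-\beta$ is a unit. So $z=r$ and $s=t+\kappa r=t$. Then $y=(r-\varphi(t))b$, and (E2) holds if and only if $r=\varphi(t)$.

\emph{Conclusion.} By Lemma~\ref{lem:glue} and Steps 1--3, $\operatorname{Def}_{Z_p}(A)$ is in bijection with the coefficient tuples that satisfy \eqref{eq:flat} and $r=\varphi(t)$. Such a tuple is determined by $(\kappa,\alpha,\beta,\gamma)$ through $t=q$, $r=\varphi(q)$, $\delta=\gamma+r$, and the remaining conditions are those in \eqref{eq:defset}. The coefficients come from expansions in a fixed basis, so the bijection is natural in $A$.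
\end{proof}

\begin{remark}\label{rem:fails}
One sees how the proof of Theorem~\ref{thm:n1} breaks down at $Z_p$. A deformation $Z_A$ contains a deformation of $C$ if and only if $r=\varphi(q)$ vanishes in $A$. Indeed, if $C_A\subset Z_A$, then $z=0$ on $C_A$ by Proposition~\ref{prop:C}, the two schemes agree where $b$ is invertible, and there $z=r$. Conversely, if $r=0$, then $\varphi(t)=0$ and all $G_i$ lie in $(z,ab-t)$. For $\varphi\neq0$ the element $\varphi(q)$ is nonzero in $R_{Z_p}$, hence in $R_{Z_p}/\mathfrak m^n$ for large $n$, so the conclusion of Proposition~\ref{prop:nested} fails. Lemma~\ref{lem:pairs} still applies, with $f_A=ab-t$ and $g_A=z$, and \eqref{eq:pik} becomes $\alpha\beta-t=\kappa\gamma$ for the $A$-point $(\alpha,\beta,\gamma)$. But for the constant deformation $t=0$ the solutions form the cone $q=0$, which has a $4$-dimensional tangent space at the vertex instead of a $3$-dimensional one.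
\end{remark}

\section{Milnor fibers and the end of the proof}\label{sec:milnor}

Let $\Phi\in\mathbb C[t]$ be the polynomial with $\Phi'=\varphi$ and $\Phi(0)=0$. By Proposition~\ref{prop:C}, $R_C$ is the complete local ring at $0$ of $\operatorname{Crit}(\Phi)\subset\mathbb A^1$. The partial derivatives of $q$ with respect to $\kappa,\alpha,\beta,\gamma$ are $-\gamma,\beta,\alpha,-\kappa$, and $d(\Phi\circ q)=\varphi(q)\,dq$. So by Proposition~\ref{prop:Zp}, $R_{Z_p}$ is the complete local ring at $0$ of $\operatorname{Crit}(\Phi\circ q)\subset\mathbb A^4$. By ($\nu$3) we may compute $\nu([C])$ and $\nu(Z_p)$ on these critical loci.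

\begin{lemma}\label{lem:milnor}
Let $\varphi\neq0$ vanish to order $\mu\ge1$ at $0$. The Milnor fiber of $\Phi$ at $0$ consists of $\mu+1$ points. The Milnor fiber of $\Phi\circ q$ at $0$ is a disjoint union of $\mu+1$ spaces homotopy equivalent to $S^3$.
\end{lemma}

\begin{proof}
As $\Phi$ vanishes to order $\mu+1$, there is a disk $\Delta$ about $0\in\mathbb C$ with an analytic coordinate $\tau$ such that $\Phi=\tau^{\mu+1}$ on $\Delta$. For small $\eta\neq0$ the equation $\Phi=\eta$ has exactly $\mu+1$ solutions $c_0,\dots,c_\mu$ in $\Delta$. They are distinct and nonzero, and they tend to $0$ with $\eta$. This proves the first claim.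

The form $q$ is nondegenerate, so $q=\zeta_1^2+\dots+\zeta_4^2$ in suitable linear coordinates, and $|q(\zeta)|\le|\zeta|^2$. Choose $\rho$ so small that the disk of radius $\rho^2$ lies in $\Delta$, and then $\eta$ so small that $|c_j|<\rho^2$ for all $j$. The Milnor fiber is the disjoint union of the sets $F_j=\{|\zeta|<\rho,\ q(\zeta)=c_j\}$. Multiplying $\zeta$ by a complex number of modulus one, we may replace $c_j$ by $c=|c_j|>0$. Write $\zeta=\xi+i\xi'$ with $\xi,\xi'\in\mathbb R^4$. Then $q(\zeta)=c$ means $|\xi|^2-|\xi'|^2=c$ and $\xi\cdot\xi'=0$. The maps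
\[
(\xi,\xi')\longmapsto\Bigl(\sqrt{c+\theta^2|\xi'|^2}\;\xi/|\xi|,\ \theta\xi'\Bigr),\qquad\theta\in[0,1],
\]
preserve these equations, do not increase $|\zeta|$, and retract $F_j$ onto the sphere $\{|\xi|^2=c,\ \xi'=0\}$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:family} and~\ref{thm:counter}]
The complete local rings are given by Propositions~\ref{prop:C} and~\ref{prop:Zp}. By Proposition~\ref{prop:geometry}, $C$ is reduced with the single node $p$ and $e(\operatorname{Hilb}^1(Y_\varphi,C))=6$, so \eqref{eq:defect} reads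
\[
\int_{\operatorname{Hilb}^1(Y_\varphi,C)}\nu\,de=-6\,\nu([C])+\bigl(\nu(Z_p)+\nu([C])\bigr),
\]
while \eqref{eq:conj} predicts $-6\,\nu([C])$.

Let $\varphi\neq0$ vanish to order $\mu\ge1$ at $0$. By ($\nu$2), Lemma~\ref{lem:milnor} and $e(S^3)=0$,
\[
\nu([C])=(-1)^1\bigl(1-(\mu+1)\bigr)=\mu,\qquad\nu(Z_p)=(-1)^4(1-0)=1 .
\]
The integral is $-6\mu+(1+\mu)=1-5\mu$, which differs from $-6\mu$ by $\mu+1>0$.

Let $\varphi=0$. Then $R_C$ and $R_{Z_p}$ are power series rings in $1$ and $4$ variables, so $\nu([C])=-1$ and $\nu(Z_p)=1$ by ($\nu$1). The correction term vanishes and both sides of \eqref{eq:conj} equal $6$. This proves Theorem~\ref{thm:family}.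

For $\varphi=s$ we have $\mu=1$. The function $\nu$ equals $-1$ on $\operatorname{Hilb}^1(Y,C)\setminus\{Z_p\}$, which has Euler characteristic $5$, and $+1$ at $Z_p$, so the integral is $-5+1=-4$. The pair $(Y,C)$ satisfies the hypotheses of the conjecture by Proposition~\ref{prop:geometry}, since a reduced curve is Cohen--Macaulay and a node is locally toric. This proves Theorem~\ref{thm:counter}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Artin}
Artin, \emph{Publ. IHES} \textbf{36} (1969).

\bibitem{Behrend}
Behrend, \emph{Ann. of Math.} \textbf{170} (2009).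

\bibitem{BK}
Jim Bryan and Martijn Kool, \emph{Donaldson-Thomas invariants of local elliptic surfaces via the topological vertex}, arXiv:1608.07369 (2016).

\end{thebibliography}
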